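# Three mirrors realize every diffeomorphism of a vertical bundle of light rays

## 1. Two paraboloids that double a disc

Light travels along straight lines in $\mathbb R^3$. A ray with unit direction $v$ that hits a surface transversally at a point with unit normal $n$ leaves with direction $v-2(v\cdot n)n$. Points are written $(X,Z)$ with $X\in\mathbb R^2$, and $e_3=(0,1)$; for a vector $p$ we write $p^2=|p|^2$.

Let an upward vertical ray hit a graph $z=F(x)$ at a point where $\nabla F=p$. The unit normal is $(-p,1)/\sqrt{1+p^2}$, so the reflected direction is $e_3-\frac{2}{1+p^2}(-p,1)$, that is,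
$$v(p)=\frac{(2p,\;p^2-1)}{1+p^2}. \tag{1}$$
We use this formula throughout, together with two remarks. A reflection is an involution, so a graph with slope $p$ also sends the direction $v(p)$ to $e_3$. And $p\mapsto v(p)$ is injective: if $v=(v_h,v_z)$, then $1-v_z=2/(1+p^2)$, so $p=v_h/(1-v_z)$.

Now take the paraboloid $F(x)=\frac12|x|^2$, so $p=x$. Let the ray over $x$ be reflected at $A=(x,\frac12|x|^2)$ and travel the distance $\frac12(1+|x|^2)$. It arrives at
$$P=A+\tfrac{1+|x|^2}2v(x)=\bigl(2x,\;|x|^2-\tfrac12\bigr).$$
With $y=2x$, the point $P$ lies on the second paraboloid $z=\frac14|y|^2-\frac12$, whose slope at $y$ is $\frac12y=x$. It equals the slope at $A$, so the second mirror sends $v(x)$ back to $e_3$. The ray leaves upward over $2x$: two mirrors turn the bundle of vertical rays into its dilation $x\mapsto2x$.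

We should check that no ray hits a mirror where it should not. Use rays over the disc $D_1$ of radius $\frac12$ about $(3,0)$; let the first mirror lie over the concentric disc of radius $0.6$, and the second over the disc of radius $1.2$ about $(6,0)$. These discs are disjoint, so the vertical parts of the path meet no wrong mirror. The slanted line over $(1+\mu)x$ has height $\frac12|x|^2+\frac\mu2(|x|^2-1)$. It meets the first paraboloid where $\mu=0$ or $\mu|x|^2=-|x|^2-1$, so not for $\mu>0$. With $a=|x|^2$, it meets the second where $\frac a4\mu^2+\frac12\mu-\frac a4-\frac12=0$; one root is $\mu=1$, and the product of the roots is negative. So each mirror is met exactly once.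

The dilation is $f(x)=x+\nabla\bigl(\frac12|x|^2\bigr)$, the gradient of a function. Can we obtain a shear $(x_1,x_2)\mapsto(x_1+x_2,x_2)$ with two mirrors? If not, how many mirrors does it take? Is there a number that suffices for every diffeomorphism of planar domains?

## 2. Realization by $k$ reflections, and the theorems

**Definition.** A *compact domain* is the closure of a bounded connected open set in $\mathbb R^2$ with smooth boundary. A diffeomorphism $f:D_1\to D_2$ of compact domains is assumed smooth up to the boundary: it extends to a diffeomorphism, still called $f$, of an open neighborhood $\Omega\supset D_1$ onto an open neighborhood $f(\Omega)\supset D_2$. We shrink $\Omega$ so that $\Omega$ and $f(\Omega)$ lie in $\{|x|<K_0\}$, with $K_0\ge1$.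

**Definition.** A *mirror* is a piece of smooth embedded surface in $\mathbb R^3$; a mirror with boundary lies in a slightly larger smooth embedded surface without boundary. The map $f$ is *realized by $k$ reflections* if there is a finite collection of mirrors such that for every $x\in D_1$ the upward vertical ray through $x$ is reflected exactly $k$ times and then travels along the upward vertical ray through $f(x)$. Different rays may use different mirrors. There are no superfluous intersections: the path of each ray meets the mirrors only at its $k$ reflection points.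

Incoming rays come from $z=-\infty$. If one prefers them to start on $\{z=0\}$, one translates all mirrors upward. A tangential contact is not a reflection. Section 1 shows that $x\mapsto2x$ on the disc of radius $\frac12$ about $(3,0)$ is realized by two reflections.

The problem comes from A. Plakhov, S. Tabachnikov, D. Treschev, "Billiard transformations of parallel flows: a periscope theorem", arXiv:1602.07961 (2016): what is the minimal number of mirror reflections needed to realize a diffeomorphism of two bounded domains in $\mathbb R^2$? We want the least $k$ such that every $f$ is realized by at most $k$ reflections, and the corresponding least numbers for orientation preserving and for orientation reversing $f$. The following results are given with the problem. Locally, $f$ can be realized by 2 reflections if and only if it is a gradient. Any orientation reversing diffeomorphism is locally the composition of two gradient diffeomorphisms. For compact domains, 4 reflections suffice in the orientation reversing case and 6 in the orientation preserving case.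

**Theorem 1.** (a) If $f$ is realized by at most $2$ reflections, then $Df(x)$ is symmetric for all $x\in D_1$. (b) Every diffeomorphism of compact planar domains, of either orientation, is realized by exactly $3$ reflections from a finite collection of mirrors.

On the closed unit disc, $(x_1,x_2)\mapsto(x_1+x_2,x_2)$ preserves orientation and $(x_1,x_2)\mapsto(x_1+x_2,-x_2)$ reverses it. Neither has a symmetric differential. So Theorem 1 shows that **the least number is $3$: for orientation preserving maps, for orientation reversing maps, and overall.**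

**Theorem 2 (supplement, not needed for the answer).** For every $k\ge3$, every diffeomorphism of compact planar domains is realized by exactly $k$ reflections. If $Df$ is not symmetric somewhere, $f$ is realized by $k$ reflections if and only if $k\ge3$. Moreover, $k=0$ occurs if and only if $f=\mathrm{id}$; $k=1$ never occurs; $k=2$ requires $Df$ symmetric and $f$ without fixed points.

## 3. Two mirrors give gradient maps

Here we prove Theorem 1(a). With $0$ reflections $f=\mathrm{id}$, whose differential is symmetric. One transversal reflection changes the direction, so $k=1$ is impossible. Let $k=2$.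

**Step 1: a computation when everything is smooth.** The purpose is to see where the gradient comes from. Suppose that near some $x$ the first mirror is a graph $z=F$, that $A(x)=(x,F(x))$, that the reflected ray with direction $v=v(\nabla F)$ meets the second mirror at $P(x)=A+tv$ with $t$ smooth, that $P=(f(x),Z)$, and that the ray leaves $P$ in direction $e_3$.

The vector $v-e_3$ is normal to the first mirror, so $v\cdot dA=e_3\cdot dA=dF$. Since $|v|=1$, we have $v\cdot dv=0$, and hence $v\cdot dP=dF+dt$. The vector $v-e_3$ is also normal to the second mirror at $P$, and $dP$ is tangent to it, so $v\cdot dP=e_3\cdot dP=dZ$. Therefore $d(F+t-Z)=0$, and $F+t-Z$ is locally constant. With $p=\nabla F$, (1) gives $Z=F+t\frac{p^2-1}{1+p^2}$, so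
$$F+t-Z=\frac{2t}{1+p^2}=:c,\qquad f(x)=x+t\,\frac{2p}{1+p^2}=x+c\,\nabla F(x).$$
So $Df=I+c\,\mathrm{Hess}\,F$ is symmetric near $x$.

**Step 2: countably many smooth situations.** Different rays may use different mirrors with no regularity in the choice, so we cannot assume that neighboring rays behave alike. We list all smooth situations. Replace each mirror with boundary by the larger surface that contains it. A vertical ray is reflected only at points with non-vertical tangent plane. By the implicit function theorem and second countability, these points are covered by countably many open pieces $\Delta$ of mirrors that are graphs over open discs.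

For the second reflection, let a line $\ell$ cross a mirror transversally at $P$. Near $P$ the mirror is $\{h=0\}$ with $dh\ne0$, and $h$ has nonzero derivative along $\ell$ at $P$. By the implicit function theorem there are neighborhoods $W\ni\ell$ in the manifold of oriented lines and $\Delta'\ni P$ in the mirror such that each $\ell'\in W$ meets $\Delta'$ in exactly one point, transversally, and this point depends smoothly on $\ell'$. The set of pairs $(P,\ell)$ is second countable, so countably many pairs $(W,\Delta')$ suffice to catch all of them.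

For $\beta=(\Delta,W,\Delta')$ let $E_\beta$ be the set of $x\in\operatorname{int}D_1$ whose ray reflects first on $\Delta$ and then, travelling along a line in $W$, on $\Delta'$. Countably many sets $E_\beta$ cover $\operatorname{int}D_1$.

**Step 3: Baire.** Let $O\subset\operatorname{int}D_1$ be open and nonempty. By the Baire category theorem the sets $E_\beta\cap O$ cannot all be nowhere dense, so some $E_\beta$ is dense in a nonempty open $O'\subset O$. Take $x\in E_\beta\cap O'$. For all $x'$ near $x$, the vertical line over $x'$ meets the graph $\Delta$ in one point, its reflection lies in the open set $W$, and this line meets $\Delta'$ in one point. So a pair of reflections on $\Delta$ and $\Delta'$ is defined and depends smoothly on $x'$. For $x'\in E_\beta$ it is the actual pair, so the outgoing direction is $e_3$ and the outgoing position is $f(x')$. By density and continuity the same holds for all $x'$ near $x$. Step 1 applies: $Df$ is symmetric near $x$.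

Thus $Df$ is symmetric on a dense set, and by continuity everywhere on $D_1$. $\square$

If one wished to count tangential contacts as reflections, the result would not change. With $k=1$ a tangential contact leaves the ray undeviated, so $f=\mathrm{id}$. With $k=2$, one transversal and one tangential contact cannot return the direction to $e_3$. If both are tangential, $f(x)=x$; add the set $E_0$ of such $x$ to the list. If $E_0$ is dense in $O'$, then $f=\mathrm{id}$ on $O'$.

## 4. The equations for three mirrors

The natural way to use more mirrors is to compose: write $f$ as a composition of gradient maps and spend two mirrors on each factor. This cannot produce the number three. If the ray were vertical and upward between the first and second mirror, or between the second and third, then some single mirror would send $e_3$ to $e_3$, which no transversal reflection does. With three mirrors, the two intermediate segments are never upward vertical. The three mirrors must be treated as one system.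

**A system made of three planes.** Let $\omega$ be a unit vector in $\mathbb R^2$, $p_0=\sqrt3\,\omega$, and $S>0$ large. Take pieces of the planes $z=-S+p_0\cdot x$, then $\{X\cdot\omega=\sqrt3S\}$, then $z=S-p_0\cdot y$. Consider the ray over $x$ with $x\cdot\omega=a$. It is reflected at height $-S+\sqrt3a$ into the direction $v(p_0)=(\frac{\sqrt3}2\omega,\frac12)$. It reaches the vertical plane after gaining the height $(\sqrt3S-a)/\sqrt3=S-a/\sqrt3$, so at height $2a/\sqrt3$. There its direction becomes $(-\frac{\sqrt3}2\omega,\frac12)=v(-p_0)$. Over a point with $\omega$-coordinate $b$ its height is $\frac{2a}{\sqrt3}+S-\frac b{\sqrt3}$. This equals $S-\sqrt3b$ exactly when $b=-a$. The other coordinate does not change, so the ray leaves upward over $R_\omega x$, where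
$$R_\omega\zeta=\zeta-2(\omega\cdot\zeta)\omega .$$
For rays over $|x|\le1$ and $S=10$ there are no superfluous intersections. The vertical rays lie in $|X|\le1$, while the middle plane is at distance $10\sqrt3$. The first slanted segment has height at most $2/\sqrt3$, the third mirror at least $10-\sqrt3$. The second slanted segment has height at least $-2/\sqrt3$, the first mirror at most $-10+\sqrt3$. Each plane is crossed transversally by the segments that touch it. The path follows two sides of a rhombus with vertices near $(0,\pm S)$ and $(\pm\sqrt3S\omega,0)$.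

Let us now write the equations for general mirrors. Call the reflection points $A,P,B$. The first and third mirrors are graphs of $F$ and $G$, and the middle mirror is the set of points $P$.

**Lemma 1.** Let $\overline{\mathcal D}\subset\Omega$ be a closed disc, $F,s\in C^\infty(\overline{\mathcal D})$, $G\in C^\infty(f(\overline{\mathcal D}))$, $c$ a constant, $0<s<c$. Put $y=f(x)$, $p=\nabla F(x)$, $q=\nabla G(y)$, and assume $p\neq q$ and
$$y-x=s\,p+(c-s)\,q, \tag{2}$$
$$F(x)-G(y)+\tfrac12s\,p^2+\tfrac12(c-s)\,q^2=\tfrac12c. \tag{3}$$
Let $X=x+sp$, $Z=F+\frac s2(p^2-1)$, $P=(X,Z)$, $A=(x,F(x))$, $B=(y,G(y))$. If $x\mapsto P(x)$ is an embedding, then the upward vertical ray through $x$, reflected at $A$ in the graph of $F$, goes along $AP$, is reflected at $P$ in the surface $P(\overline{\mathcal D})$, goes along $PB$, is reflected at $B$ in the graph of $G$, and leaves upward through $f(x)$.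

*Proof.* Put $s'=c-s$. By (1), $P-A=s\,\frac{1+p^2}2\,v(p)$. By (2), $X=y-s'q$. By (3), $Z=F+\frac s2p^2-\frac s2=G+\frac c2-\frac{s'}2q^2-\frac s2=G-\frac{s'}2(q^2-1)$. Hence $B-P=s'\,\frac{1+q^2}2\,v(q)$. So the ray leaves $A$ in direction $v(p)$ and reaches $P$. If at $P$ it turns into the direction $v(q)$, it reaches $B$ and leaves upward. Only the law at $P$ remains.

From $X=x+sp$ and $Z=F+\frac s2(p^2-1)$ we get
$$p\cdot dX=p\cdot dx+s\,p\cdot dp+p^2ds,\qquad dZ=p\cdot dx+s\,p\cdot dp+\tfrac{p^2-1}2ds,$$
so $p\cdot dX=dZ+\frac{1+p^2}2ds$. From $X=y-s'q$ and $Z=G-\frac{s'}2(q^2-1)$ we get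
$$q\cdot dX=q\cdot dy-s'q\cdot dq-q^2ds',\qquad dZ=q\cdot dy-s'q\cdot dq-\tfrac{q^2-1}2ds',$$
so $q\cdot dX=dZ-\frac{1+q^2}2ds'$. Therefore
$$v(p)\cdot dP=\frac{2p\cdot dX+(p^2-1)\,dZ}{1+p^2}=dZ+ds,\qquad v(q)\cdot dP=dZ-ds'.$$
Since $s+s'=c$ is constant, $ds=-ds'$ and the two are equal. So $v(p)-v(q)$, which is nonzero by injectivity of $v$, is normal to the surface at $P$. Two distinct vectors of equal length are exchanged by the reflection whose normal is their difference, so $v(p)$ turns into $v(q)$. $\square$

The proof shows the role of the constant: the law at the middle mirror says that $s+s'$ is constant. In the example of planes, $c=2S$, $p=p_0$, $q=-p_0$.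

There are three scalar equations in (2), (3) and three unknown functions $F,G,s$, so the count is right. But these are nonlinear first-order equations in which the unknown $G$ is evaluated at $f(x)$, and their type is not visible. Moreover, local solutions must later be assembled into one collection in which no mirror blocks the light of another. One device helps with both difficulties: bend the three planes only slightly, by an amount of order $\delta$, and let the light travel a distance of order $1/\delta$. A bend by an angle of order $\delta$ over an arm of length $1/\delta$ displaces the ray by an amount of order one, so there is enough freedom for any $f$; and the equations become small perturbations of linear ones.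

## 5. Small bends, long arms: a perturbed linear system

Fix a unit vector $\omega$; put $p_0=\sqrt3\,\omega$, $R=R_\omega$, $S=1/\delta$, $c=2S$, $s=S+\sigma$, and seek
$$F(x)=-S+p_0\cdot x+\delta\bigl(U(x)-\tfrac12|x|^2\bigr),\qquad G(y)=S-p_0\cdot y+\delta\bigl(\tfrac12|y|^2-W(y)\bigr).$$
The planes of Section 4 correspond to $U=\frac12|x|^2$, $W=\frac12|y|^2$. Write $\zeta=\nabla U(x)$ and $\theta=\nabla W(y)$. Then
$$p=p_0+\delta(\zeta-x),\qquad q=-p_0+\delta(y-\theta).$$

**Step 1: substitute.** The purpose is to see that all terms of order $S$ cancel. In (2) the right side is $S(p+q)+\sigma(p-q)$. Since $S\delta=1$, $S(p+q)=\zeta-x+y-\theta$. So (2) is exactly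
$$\theta=\zeta+\sigma\bigl(2p_0+\delta(\zeta+\theta-x-y)\bigr). \tag{4}$$
In (3), we use
$$F-G=-2S+p_0\cdot(x+y)+\delta\bigl(U+W-\tfrac12|x|^2-\tfrac12|y|^2\bigr),$$
$$\tfrac S2(p^2+q^2)=3S+p_0\cdot(\zeta-x-y+\theta)+\tfrac\delta2\bigl(|\zeta-x|^2+|y-\theta|^2\bigr),$$
$$\tfrac\sigma2(p^2-q^2)=\delta\sigma\,p_0\cdot(\zeta-x+y-\theta)+\tfrac{\delta^2}2\sigma\bigl(|\zeta-x|^2-|y-\theta|^2\bigr),$$
where $p_0^2=3$. The sum must equal $\frac12c=S$. The terms $-2S+3S=S$ take care of this (which is why $|p_0|=\sqrt3$), and (3) is exactly
$$p_0\cdot(\zeta+\theta)+\delta E=0, \tag{5}$$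
$$E=U+W-\tfrac12(|x|^2+|y|^2)+\tfrac12|\zeta-x|^2+\tfrac12|y-\theta|^2+\sigma\bigl[p_0\cdot(\zeta-x+y-\theta)+\tfrac\delta2(|\zeta-x|^2-|y-\theta|^2)\bigr]. \tag{6}$$
Here $y=f(x)$; we write $g(x)=W(f(x))$, so $W=g$ in (6).

**Step 2: eliminate $\theta$ and $\sigma$.** Equations (4), (5) are three algebraic equations for $(\theta,\sigma)\in\mathbb R^3$ with parameters $\delta,x,U,g,\zeta$. Let $L(\theta,\sigma)=(\theta-2\sigma p_0,\;p_0\cdot\theta)$. Then (4), (5) read
$$L(\theta,\sigma)=(\zeta,-p_0\cdot\zeta)+\delta\,\Psi,\qquad \Psi=\bigl(\sigma(\zeta+\theta-x-y),\,-E\bigr).$$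
The map $L$ is invertible: if $\theta=2\sigma p_0$ and $p_0\cdot\theta=0$, then $6\sigma=0$. For $\delta=0$, inserting $\theta=\zeta+2\sigma p_0$ into $p_0\cdot(\zeta+\theta)=0$ gives $\sigma=-\frac13p_0\cdot\zeta$ and $\theta=\zeta-\frac23(p_0\cdot\zeta)p_0=R\zeta$.

Fix $x_0\in\Omega$ and a compact neighborhood $\mathcal N\subset\Omega$ of $x_0$, and let
$$\mathcal K=\{(x,U,g,\zeta):x\in\mathcal N,\ |U|,|g|,|\zeta|\le1\}.$$
Let the parameters range over a bounded open neighborhood of $\mathcal K$ whose closure has $x$-projection in $\Omega$. On the closed unit ball about $(R\zeta,-\frac13p_0\cdot\zeta)$ the function $\Psi$ and its derivative in $(\theta,\sigma)$ are bounded uniformly. So there is $\delta_0\in(0,1)$ such that for all $\delta$ in an open interval containing $[-\delta_0,\delta_0]$ the map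
$$(\theta,\sigma)\mapsto(R\zeta,-\tfrac13p_0\cdot\zeta)+\delta L^{-1}\Psi$$
takes that ball into the concentric ball of radius $\frac12$ and contracts with factor $\frac12$. Its unique fixed point is the only solution of (4), (5) in the ball. By the implicit function theorem it is smooth in all variables, because $I-\delta L^{-1}\Psi_{(\theta,\sigma)}$ is invertible. Writing $(\Theta_1,\Sigma_1)$ for $L^{-1}\Psi$ evaluated at the fixed point, we have
$$\theta=\Theta(\delta,x,U,g,\zeta)=R\zeta+\delta\,\Theta_1,\qquad \sigma=\Sigma(\delta,x,U,g,\zeta)=-\tfrac13p_0\cdot\zeta+\delta\,\Sigma_1, \tag{7}$$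
with $\Theta_1,\Sigma_1$ smooth in $(\delta,x,U,g,\zeta)$.

**Step 3: the differential system.** The unknown $W$ enters through $g=W\circ f$, and $\nabla g=Df^T(\nabla W)\circ f$. So we consider, for two functions $U,g$ of $x$,
$$\nabla g-M(x)\nabla U=\delta\,n(\delta,x,U,g,\nabla U),\qquad M(x)=Df(x)^TR,\quad n=Df^T\,\Theta_1. \tag{8}$$
If $(U,g)$ solves (8) and $(x,U,g,\nabla U)$ takes values in $\mathcal K$, put $W=g\circ f^{-1}$ and $\sigma=\Sigma(\delta,x,U,g,\nabla U)$. Then $\nabla W(f(x))=Df^{-T}\nabla g=R\nabla U+\delta\,\Theta_1=\Theta$. So (4), (5) hold, and hence (2), (3).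

**The model $\nabla g=M\nabla U$ by hand.** Since $\det R=-1$, $\det M=-\det Df$, and the orientation of $f$ decides what kind of system this is.

For $f=\mathrm{id}$ and $\omega=(1,0)$, $M=\mathrm{diag}(-1,1)$ and the model is $g_1=-U_1$, $g_2=U_2$. Equality of mixed derivatives gives $U_{12}=0$, a wave equation, with solutions $U=a(x_1)+b(x_2)$. Here $M$ has two distinct real eigenvalues.

For $f(x)=(x_1,-x_2)$ and $\omega=(1,-1)/\sqrt2$ we have $R=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $M=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, and the model is $g_1=U_2$, $g_2=-U_1$: the Cauchy–Riemann equations up to sign. The eigenvalues of $M$ are $\pm i$. The choice of $\omega$ matters: for the same $f$ and $\omega=(0,1)$ we would get $M=I$, and (8) would read $\nabla(g-U)=\delta n$. The model imposes no equation on $U$, and for $\delta\ne0$ one is left with the condition $\partial_1n_2=\partial_2n_1$.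

For the shear $f(x)=(x_1+x_2,x_2)$ and $\omega=(1,0)$, $M=\begin{pmatrix}-1&0\\-1&1\end{pmatrix}$. A quadratic $U=\frac12x^T\mathcal Xx$ solves the model, together with $g=\frac12x^TM\mathcal Xx$, as soon as $M\mathcal X$ is symmetric. That is one linear condition on $\mathcal X$, here $\mathcal X_{11}=2\mathcal X_{12}$. With $\mathcal X=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ we get $U=x_1^2+x_1x_2+\frac12x_2^2$, $g=-x_1^2-x_1x_2$, $W(y)=-y_1^2+y_1y_2$. Indeed $\nabla W(f(x))=(-2x_1-x_2,\;x_1+x_2)=R\nabla U$. So in the limit $\delta\to0$ the shear presents no obstacle.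

## 6. Solving the perturbed system on small discs

We need solutions of (8) that are controlled uniformly as $\delta\to0$, and for which $\nabla U$ is injective with a uniform lower bound; the latter will make the middle mirror an embedded surface. The vector $\nu$ in the statement matters only for Theorem 2; for Theorem 1 any $\nu$ will do.

**Lemma 2.** Let $x_0\in\Omega$ and let $\nu$ be a unit vector. There are a unit vector $\omega$ with $\omega\cdot\nu\le-1/\sqrt2$ and numbers $r,\delta_*,C>0$, $\delta_*\le\delta_0$, such that for every $\delta\in(0,\delta_*]$ system (8) has a solution $U,g\in C^\infty(\overline{\mathcal D})$, $\overline{\mathcal D}=\{|x-x_0|\le r\}\subset\mathcal N$, with $|U|,|g|,|\nabla U|\le1$ and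
$$\|U\|_{C^2},\ \|g\|_{C^2}\le C,\qquad |\nabla U(x)-\nabla U(x')|\ge C^{-1}|x-x'|\quad(x,x'\in\overline{\mathcal D}).$$

**Step 0: what to aim for.** Let $M_0=M(x_0)$. Besides the bounds by $1$ and the uniform $C^2$ bounds, it suffices to find a constant invertible symmetric matrix $\mathcal X$ with
$$|\mathrm{Hess}\,U-\mathcal X|\le\tfrac12\|\mathcal X^{-1}\|^{-1}\quad\text{on }\overline{\mathcal D}.$$
Indeed, integrating $\mathrm{Hess}\,U$ along the segment from $x'$ to $x$ in the convex disc, and using $|\mathcal X(x-x')|\ge\|\mathcal X^{-1}\|^{-1}|x-x'|$, we get $|\nabla U(x)-\nabla U(x')|\ge\frac12\|\mathcal X^{-1}\|^{-1}|x-x'|$.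

### 6.1. Orientation reversing at $x_0$: an elliptic system

Let $\det Df(x_0)<0$.

**Step E1: choose $\omega$ so that $M_0$ has no real eigenvalue.** Let $a=Df(x_0)$. The reflections are $R=\begin{pmatrix}\cos\varphi&\sin\varphi\\\sin\varphi&-\cos\varphi\end{pmatrix}$, and
$$\operatorname{tr}(a^TR)=\cos\varphi\,(a_{11}-a_{22})+\sin\varphi\,(a_{12}+a_{21})$$
vanishes for some $\varphi$. The condition is preserved by $R\to-R$, which is $\omega\to\omega^\perp$ because $\omega\omega^T+\omega^\perp(\omega^\perp)^T=I$; also $R_{-\omega}=R_\omega$. Among $\pm\omega,\pm\omega^\perp$ one has scalar product at most $-1/\sqrt2$ with $\nu$; use that one. Now $\operatorname{tr}M_0=0$ and $\det M_0=-\det a=:\mu^2>0$, so $M_0$ has eigenvalues $\pm i\mu$, $\mu>0$.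

**Step E2: the matrix $\mathcal X$.** "$M_0\mathcal X$ is symmetric" is one linear equation on the three-dimensional space of symmetric matrices. Take a solution $\mathcal X\ne0$. If it were singular, then $\mathcal X=\pm ee^T$ with $e\ne0$. Symmetry would give $M_0ee^T=e(M_0e)^T$; applied to $e$, this makes $M_0e$ parallel to $e$, a real eigenvector, which does not exist. So $\mathcal X$ is invertible.

**Step E3: a right inverse of the constant-coefficient operator.** We want a bounded linear operator $\mathbb T$ which solves $\nabla\gamma-M_0\nabla u=h$ and gains one derivative. Let $\kappa\in\mathbb C^2$ be a row vector with $\kappa M_0=i\mu\kappa$. Then $\kappa,\bar\kappa$ are independent, having different eigenvalues, so $b\mapsto\kappa\cdot b$ is an $\mathbb R$-isomorphism $\mathbb R^2\to\mathbb C$. For real $h$ the equation is therefore equivalent to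
$$(\kappa\cdot\nabla)(\gamma-i\mu u)=\kappa\cdot h.$$
Put $z(\xi)=k_0(-\kappa_2\xi_1+\kappa_1\xi_2)$. Then $\kappa\cdot\nabla z=0$, while $\kappa\cdot\nabla\bar z=\bar k_0(-\kappa_1\bar\kappa_2+\kappa_2\bar\kappa_1)$, and the last bracket is nonzero because $\kappa,\bar\kappa$ are independent. So for a suitable $k_0\in\mathbb C$ we have $\kappa\cdot\nabla\bar z=1$. Since $\kappa_1/\kappa_2$ is not real, $z$ is a linear complex coordinate on $\mathbb R^2$, and in it $\kappa\cdot\nabla=\partial_{\bar z}$.

Fix $\alpha\in(0,1)$ and let $\mathbb E=\{\xi:|z(\xi)|<1\}$, an ellipse. The operator $\partial_{\bar z}$ has a bounded linear right inverse $T:C^{1,\alpha}(\overline{\mathbb E})\to C^{2,\alpha}(\overline{\mathbb E})$. To get it, extend a function $h$ by a bounded linear operator to a $C^{1,\alpha}$ function $\tilde h$ on $\mathbb C$ with support in a fixed disc. The Newtonian potential $\Gamma*\tilde h$ is in $C^{3,\alpha}_{loc}$, with bounds, by Lemmas 4.2 and 4.4 of Gilbarg–Trudinger applied to $\tilde h$ and its first derivatives. Put $Th=4\partial_z(\Gamma*\tilde h)$. Since $\Delta=4\partial_z\partial_{\bar z}$,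 $\partial_{\bar z}Th=\tilde h=h$ on $\mathbb E$. Now
$$\gamma=\operatorname{Re}T(\kappa\cdot h),\qquad u=-\tfrac1\mu\operatorname{Im}T(\kappa\cdot h)$$
satisfies $\gamma-i\mu u=T(\kappa\cdot h)$, and $\mathbb T:h\mapsto(u,\gamma)$ is the desired operator $C^{1,\alpha}\to C^{2,\alpha}$.

**Step E4: rescale and contract.** On a small disc the coefficients are nearly constant. Put $x=x_0+\varepsilon\xi$, $U=\varepsilon^2u(\xi)$, $g=\varepsilon^2\gamma(\xi)$, $0<\varepsilon\le1$. Then $\nabla_xU=\varepsilon\nabla_\xi u$, and (8), divided by $\varepsilon$, reads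
$$\nabla\gamma-M_0\nabla u=\bigl[M(x_0+\varepsilon\xi)-M_0\bigr]\nabla u+\tfrac\delta\varepsilon\,n(\delta,x_0+\varepsilon\xi,\varepsilon^2u,\varepsilon^2\gamma,\varepsilon\nabla u)=:\mathcal R_{\varepsilon,\delta}(u,\gamma). \tag{9}$$
Let $u_0=\frac12\xi^T\mathcal X\xi$ and $\gamma_0=\frac12\xi^TM_0\mathcal X\xi$, so $\nabla\gamma_0=M_0\nabla u_0$. Let $\mathfrak B$ be the closed unit ball of $C^{2,\alpha}(\overline{\mathbb E})$ about $(u_0,\gamma_0)$. For small $\varepsilon$, the arguments of $n$ stay in $[-\delta_0,\delta_0]\times\mathcal K$ for all $(u,\gamma)\in\mathfrak B$.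

The first term of $\mathcal R_{\varepsilon,\delta}$ is linear in $\nabla u$, with a coefficient of $C^{1,\alpha}$ norm $O(\varepsilon)$. For the second, write $w=(u,\gamma,\nabla u)\in C^{1,\alpha}$ and $n_{\varepsilon,\delta}(\xi,w)=n(\delta,x_0+\varepsilon\xi,\varepsilon^2w_1,\varepsilon^2w_2,\varepsilon w_3)$. Its derivatives of each order in $(\xi,w)$ are bounded uniformly in $\varepsilon,\delta$ on the relevant bounded set, since the chain rule only produces powers of $\varepsilon\le1$. If $h$ is such a function and $w\in C^{1,\alpha}(\overline{\mathbb E})$, then $h(\xi,w(\xi))$ has gradient $h_\xi+h_w\nabla w$, a sum of products of functions in $C^\alpha$; so composition is bounded on bounded sets of $C^{1,\alpha}(\overline{\mathbb E})$, which is an algebra. Using also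
$$n_{\varepsilon,\delta}(\xi,w)-n_{\varepsilon,\delta}(\xi,w')=\int_0^1\partial_wn_{\varepsilon,\delta}\bigl(\xi,w'+t(w-w')\bigr)\,dt\,(w-w'),$$
we see that $\mathcal R_{\varepsilon,\delta}:\mathfrak B\to C^{1,\alpha}$ is bounded by, and Lipschitz with constant, $C_1(\varepsilon+\delta/\varepsilon)$, with $C_1$ independent of $\varepsilon,\delta$. If $\delta\le\varepsilon^2$, this is at most $2C_1\varepsilon$.

So for small $\varepsilon$ the map $(u,\gamma)\mapsto(u_0,\gamma_0)+\mathbb T\mathcal R_{\varepsilon,\delta}(u,\gamma)$ is a contraction of $\mathfrak B$. Its fixed point satisfies $\nabla\gamma-M_0\nabla u=0+\mathcal R_{\varepsilon,\delta}(u,\gamma)$, that is, (8), and lies within $2C_1\|\mathbb T\|\varepsilon$ of $(u_0,\gamma_0)$ in $C^{2,\alpha}$.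

**Step E5: fix $\varepsilon$.** Note that $\mathrm{Hess}_xU=\mathrm{Hess}_\xi u$. Fix $\varepsilon$ so small that also $|\mathrm{Hess}_\xi u-\mathcal X|\le\frac12\|\mathcal X^{-1}\|^{-1}$, and that for all $0<\delta\le\min(\varepsilon^2,\delta_0)$ the matrix $\widetilde M=M+\delta n_\zeta$ along the solution, which differs from $M_0$ by $O(\varepsilon)$, has no real eigenvalue. Take a closed disc $\overline{\mathcal D}\subset x_0+\varepsilon\mathbb E$ about $x_0$, and $\delta_*=\min(\varepsilon^2,\delta_0)$. All bounds of the lemma hold with $C$ independent of $\delta$.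

**Step E6: smoothness.** So far $U,g\in C^{2,\alpha}$; we raise this to $C^\infty$. Put $\Phi(x,U,g,\zeta)=M(x)\zeta+\delta n(\delta,x,U,g,\zeta)$, so that
$$\nabla g=\Phi(x,U,g,\nabla U). \tag{10}$$
Since $g\in C^2$, $\partial_1\Phi_2-\partial_2\Phi_1=0$ along the solution. Carrying out the differentiation and replacing $\nabla g$ by $\Phi$, we get
$$\sum_j\bigl(\widetilde M_{2j}\,\partial_{1j}U-\widetilde M_{1j}\,\partial_{2j}U\bigr)=b(x,U,g,\nabla U),\qquad \widetilde M=\Phi_\zeta(x,U,g,\nabla U),\quad b\text{ smooth}.$$
The quadratic form of the left side is $k\mapsto k_1(\widetilde Mk)_2-k_2(\widetilde Mk)_1=\det(k,\widetilde Mk)$. It does not vanish for real $k\ne0$, because $\widetilde M$ has no real eigenvector. So, with its coefficients evaluated along the solution, this is a linear scalar elliptic equation for $U$. If $U,g\in C^{j,\alpha}_{loc}$ with $j\ge2$, the coefficients and the right side are in $C^{j-1,\alpha}_{loc}$, and $U\in C^{j+1,\alpha}_{loc}$ by Theorem 6.17 of Gilbarg–Trudinger. Then the right side of (10) is in $C^{j,\alpha}_{loc}$, so $g\in C^{j+1,\alpha}_{loc}$. By induction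 $U,g$ are $C^\infty$ in $x_0+\varepsilon\mathbb E$, hence on $\overline{\mathcal D}$. This proves Lemma 2 when $\det Df(x_0)<0$.

### 6.2. Orientation preserving at $x_0$: a hyperbolic system

Let $\det Df(x_0)>0$. Take $\omega=-\nu$.

**Step H1: eigenvalues and the matrix $\mathcal X$.** Now $\det M_0<0$, so $M_0$ has two distinct real eigenvalues: $M_0=\mathcal T\,\mathrm{diag}(\mu_1,\mu_2)\,\mathcal T^{-1}$. Let $\mathcal X=\mathcal T\mathcal T^T$. It is invertible, and $M_0\mathcal X=\mathcal T\,\mathrm{diag}(\mu_1,\mu_2)\,\mathcal T^T$ is symmetric.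

**Step H2: an evolution equation.** We want to solve (8) for the derivatives in one direction. Rotating coordinates conjugates $M$ and $\mathcal X$ by a rotation and keeps the form of (8). Rotate so that the first basis vector is not an eigenvector of $M_0$, that is, $(M_0)_{21}\neq0$. Write $x-x_0=(t,\tau)$, $V=(U,g)$. The second equation of (8),
$$g_\tau-M_{21}U_t-M_{22}U_\tau=\delta n_2,$$
can be solved for $U_t$ near the origin by the implicit function theorem, because at $\delta=0$ the coefficient of $U_t$ is $-M_{21}\ne0$. The first equation then gives $g_t$. So near the origin (8) is equivalent to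
$$V_t=Q(t,\tau,\delta,V,V_\tau),\qquad Q\text{ smooth}. \tag{11}$$
At $\delta=0$ we have $U_t=(g_\tau-M_{22}U_\tau)/M_{21}$ and $g_t=M_{11}U_t+M_{12}U_\tau=(M_{11}g_\tau-\det M\;U_\tau)/M_{21}$, so
$$Q_{V_\tau}\big|_0=\frac1{M_{21}}\begin{pmatrix}-M_{22}&1\\-\det M&M_{11}\end{pmatrix}\Big|_{x_0}.$$
Its trace is $(M_{11}-M_{22})/M_{21}$ and its determinant is $-M_{12}/M_{21}$, so its discriminant is $(\operatorname{tr}^2M_0-4\det M_0)/M_{21}^2>0$.

**Step H3: a symmetrizable quasilinear system.** Equation (11) is fully nonlinear in $V_\tau$. The standard remedy is to treat $V_\tau$ as a further unknown $\eta$ and differentiate the equation. In a closed ball of radius $2r_0<\pi$ about the origin of $(t,\tau,\delta,V,\eta)$-space, $Q$ is defined and the matrix $J:=Q_\eta(t,\tau,\delta,V,\eta)$ has two distinct real eigenvalues $\lambda_1,\lambda_2$ and $J_{12}\ne0$. Its eigenvectors $(J_{12},\lambda_i-J_{11})$ are smooth; let them be the columns of $\mathcal T_J$. Then $\mathcal S=\mathcal T_J^{-T}\mathcal T_J^{-1}$ is positive definite and $\mathcal SJ=\mathcal T_J^{-T}\mathrm{diag}(\lambda_1,\lambda_2)\mathcal T_J^{-1}$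 is symmetric. Consider, for $w=(V,\eta)$,
$$V_t=Q(t,\tau,\delta,V,\eta),\qquad \eta_t=J(t,\tau,\delta,V,\eta)\,\eta_\tau+Q_V\eta+Q_\tau, \tag{12}$$
with initial data $w_0$ at $t=0$ that do not depend on $\delta$, that equal $V=\bigl(\frac12\mathcal X_{22}\tau^2,\frac12(M_0\mathcal X)_{22}\tau^2\bigr)$, $\eta=V_\tau$ near $\tau=0$, and that are extended to a smooth function on the circle of length $2\pi$.

**Step H4: truncate and solve.** We want solutions that are smooth in $\delta$ too, so we treat $\delta$ as an additional space variable, also on a circle of length $2\pi$. Let $\chi\in C^\infty(\mathbb R)$ satisfy $0\le\chi\le1$, $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$. For $Y=(t,\tau,\delta,w)$ with $|\tau|,|\delta|\le\pi$ let $\Xi(Y)=\chi(|Y|/r_0)\,Y$, extended periodically in $\tau,\delta$. Since $2r_0<\pi$, this is a smooth map of $\mathbb R\times\mathbb T^2\times\mathbb R^4$ into $\{|Y|\le2r_0\}$, equal to the identity for $|Y|\le r_0$. Replace $Q,J,Q_V,Q_\tau,\mathcal S$ by their compositions with $\Xi$. The result is a system with smooth coefficients on $\mathbb R\times\mathbb T^2\times\mathbb R^4$,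 symmetrized by $\mathrm{diag}(I,\mathcal S\circ\Xi)$, with zero coefficient of $\partial_\delta$. We use the following standard theorem (Kato 1975; Majda, *Compressible Fluid Flow*, Ch. 2; Taylor, *PDE III*, Ch. 16, §2).

*If $\mathcal S_0,A_1,A_2,b$ are smooth functions of $(t,x,w)\in\mathbb R\times\mathbb T^2\times\mathbb R^m$, $\mathcal S_0$ symmetric positive definite and $A_1,A_2$ symmetric, then for every $w_0\in C^\infty(\mathbb T^2)$ the problem $\mathcal S_0w_t=\sum A_j\partial_jw+b$, $w|_{t=0}=w_0$, has a $C^\infty$ solution on $(-t_0,t_0)\times\mathbb T^2$ for some $t_0>0$.*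

Since $w(0,0,0)=0$, the solution has $|Y|\le r_0$ near the origin, so (12) itself holds in a box around the origin.

**Step H5: return to (11).** We must show $\eta=V_\tau$. The difference $d=V_\tau-\eta$ satisfies
$$d_t=\bigl(Q_\tau+Q_VV_\tau+Q_\eta\eta_\tau\bigr)-\bigl(J\eta_\tau+Q_V\eta+Q_\tau\bigr)=Q_Vd,\qquad d|_{t=0}=0,$$
for $\tau$ near $0$. For each $(\tau,\delta)$ this is a linear ordinary differential equation in $t$, so $d=0$. Hence $V=(U_\delta,g_\delta)$ solves (11), that is, (8), and it is smooth in $(x,\delta)$ near $(x_0,0)$.

**Step H6: the Hessian at $\delta=0$, $x=x_0$.** There $U=g=0$ and $U_\tau=g_\tau=0$, so the second equation of (8) gives $M_{21}U_t=0$. Hence $\nabla U=0$. Let $H=\mathrm{Hess}\,U$. Differentiating $\nabla g=M\nabla U$ and using $\nabla U=0$ gives $\mathrm{Hess}\,g=M_0H$; in particular $M_0H$ is symmetric. Let $Y=H-\mathcal X$. Then $M_0Y$ is symmetric and, by the initial data, $Y_{22}=0$ and $(M_0Y)_{22}=0$. The latter reads $M_{21}Y_{12}=0$, so $Y_{12}=0$. Then $(M_0Y)_{12}=0$ and $(M_0Y)_{21}=M_{21}Y_{11}$, and symmetry gives $Y_{11}=0$. So $H=\mathcal X$.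

By continuity in $(x,\delta)$, for small $r,\delta_*$ we have on $\overline{\mathcal D}$, for $0<\delta\le\delta_*$: $|U|,|g|,|\nabla U|\le1$, $|\mathrm{Hess}\,U_\delta-\mathcal X|\le\frac12\|\mathcal X^{-1}\|^{-1}$, and $C^2$ norms bounded uniformly in $\delta$. $\square$

## 7. The shape of a local triple of mirrors

Take $U,g$ from Lemma 2, $\delta=1/S$, $W=g\circ f^{-1}$, $\sigma=\Sigma$, and $F,G,s$ as in Section 5. We check the hypotheses of Lemma 1 and describe the three mirrors with constants that do not depend on $\delta$.

**Step 1: the middle mirror to leading order.** Since $S\delta=1$ and $\sigma=-\frac13p_0\cdot\zeta+\delta\Sigma_1$,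
$$X=x+(S+\sigma)p=Sp_0+\zeta+\sigma p_0+\delta\sigma(\zeta-x)=Sp_0+\zeta-(\omega\cdot\zeta)\omega+\delta(\cdots).$$
Since $\frac S2(p^2-1)=S+p_0\cdot(\zeta-x)+\frac\delta2|\zeta-x|^2$ and $\frac\sigma2(p^2-1)=\sigma+\delta(\cdots)$,
$$Z=F+\tfrac{S+\sigma}2(p^2-1)=p_0\cdot\zeta+\sigma+\delta(\cdots)=\tfrac2{\sqrt3}\,\omega\cdot\zeta+\delta(\cdots).$$
The terms $(\cdots)$ are smooth functions of $(\delta,x,U,g,\nabla U)\in[0,\delta_*]\times\mathcal K$. Since $U,g$ are bounded in $C^2(\overline{\mathcal D})$ uniformly in $\delta$, these terms, as functions of $x$, are bounded in $C^1(\overline{\mathcal D})$ uniformly in $\delta$; so is $\sigma$.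

**Step 2: uniform bounds.** The map $f^{-1}$ is smooth near the compact set $f(\overline{\mathcal D})$, hence Lipschitz on it. So $W$ is bounded and Lipschitz on $f(\overline{\mathcal D})$ uniformly in $\delta$, and $\theta=\Theta$ is bounded. Therefore there is $K\ge K_0$, independent of $\delta$, such that for small $\delta$ and all $x,x'\in\overline{\mathcal D}$, $y,y'\in f(\overline{\mathcal D})$:

* (i) $|F+S|\le K$ and $|F(x)-F(x')-p_0\cdot(x-x')|\le K\delta|x-x'|$;
* (ii) $|G-S|\le K$ and $|G(y)-G(y')+p_0\cdot(y-y')|\le K\delta|y-y'|$;
* (iii) $P=(Sp_0,0)+\Lambda\nabla U+\delta e(x)$ with $\Lambda\zeta=\bigl(\zeta-(\omega\cdot\zeta)\omega,\frac2{\sqrt3}\,\omega\cdot\zeta\bigr)$, where $|P-(Sp_0,0)|\le K$, $|e(x)-e(x')|\le K|x-x'|$, and $|P(x)-P(x')|\ge K^{-1}|x-x'|$;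
* (iv) $|\sigma|\le K<S$, $|p-p_0|\le K\delta$, $|q+p_0|\le K\delta$.

Everything but the last inequality in (iii) is read off from the formulas for $F,G,p,q$ and Step 1. For that inequality, $|\Lambda\zeta|^2=|\zeta|^2-(\omega\cdot\zeta)^2+\frac43(\omega\cdot\zeta)^2\ge|\zeta|^2$, so Lemma 2 gives $|P(x)-P(x')|\ge(C^{-1}-K\delta)|x-x'|$. This is at least $K^{-1}|x-x'|$ if $K\ge2C$ and $\delta\le1/(2KC)$.

By (iii) $P$ is injective with injective differential on a compact disc, so it is an embedding. By (iv) $0<s<c$ and, for small $\delta$, $p\ne q$; moreover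
$$v:=v(p)=\bigl(\tfrac{\sqrt3}2\omega,\tfrac12\bigr)+O(\delta),\qquad w:=v(q)=\bigl(-\tfrac{\sqrt3}2\omega,\tfrac12\bigr)+O(\delta).$$
So Lemma 1 applies. Let $\mathcal A,\mathcal P,\mathcal B$ be the images of the open disc $\mathcal D$ under $x\mapsto A,P,B$; they are three embedded surfaces.

**Lemma 3.** For $\delta$ small, the line of $AP$ beyond $A$ (in direction $v$) does not meet $\mathcal A$ again; $PB$ meets $\mathcal B$ only at $B$; $AP$ and $PB$ meet $\mathcal P$ only at $P$.

*Proof.* Write $v=(v_h,v_z)$, $w=(w_h,w_z)$. If $A+\lambda v\in\mathcal A$ with $\lambda>0$, then (i), divided by $\lambda$, gives $|v_z-p_0\cdot v_h|\le K\delta|v_h|$. But $v_z-p_0\cdot v_h=\frac12-\frac32+O(\delta)$. If $B-\lambda w\in\mathcal B$ with $\lambda>0$, then (ii) gives $|w_z+p_0\cdot w_h|\le K\delta|w_h|$. But $w_z+p_0\cdot w_h=\frac12-\frac32+O(\delta)$. Finally, suppose $P(x')$ and $P(x)$ differ by $\lambda v$ or $\lambda w$ with $\lambda\ne0$. Then $|x-x'|\le K|\lambda|$ by (iii). Since $\Lambda\zeta$ has no horizontal $\omega$-component, (iii) also gives $|\omega\cdot(X(x)-X(x'))|\le K\delta|x-x'|\le K^2\delta|\lambda|$.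 But $|\omega\cdot v_h|$ and $|\omega\cdot w_h|$ are $\frac{\sqrt3}2+O(\delta)$. All three are contradictions for small $\delta$. $\square$

## 8. Nested rhombi: assembling finitely many triples

Finitely many discs cover $D_1$, and over each we have triples of mirrors. The discs overlap, and over an overlap several first mirrors lie above each other, and several third mirrors as well.

A first thought is to use one size $S$ and shift the triples vertically by well separated amounts $h_i$. This fails on overlaps. Suppose $x\in\mathcal D_i\cap\mathcal D_j$ and $h_j-h_i>2K$. By (i), the mirror $\mathcal A_i$ is below $\mathcal A_j$ over $x$, so among these two the incoming ray meets $\mathcal A_i$ first. By (ii), $\mathcal B_i$ is below $\mathcal B_j$ over $f(x)$. So if the ray follows triple $i$, it leaves from $\mathcal B_i$ upward and hits $\mathcal B_j$. We need the opposite order at the exit: the lowest first mirror should belong to the highest third mirror. Rhombi of different sizes $S_i$ with a common center have exactly this property, since $\mathcal A_i$ lies near height $-S_i$ and $\mathcal B_i$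 near height $S_i$.

**Step 1: the collection.** By Lemma 2 (with any $\nu$) and compactness, cover $D_1$ by finitely many open discs $\mathcal D_1,\dots,\mathcal D_N$ of Lemma 2, with vectors $\omega_i$. Take one $K\ge K_0$ and one $S_*\ge10K$ so that everything in Section 7 holds for every $i$ and every $S\ge S_*$. Let
$$S_i=S_*+11K(N-i),\qquad S_1>S_2>\dots>S_N,$$
and let $\mathcal A_i,\mathcal P_i,\mathcal B_i$, with functions $F_i,G_i$, be the triple over $\mathcal D_i$ with $S=S_i$, $\delta=1/S_i$. The ray over $x\in D_1$ is assigned to $i=i(x)=\min\{i:x\in\mathcal D_i\}$. By Lemma 1 it remains to exclude superfluous intersections. Note that $|x|,|y|\le K$ for $x\in\Omega$, $y\in f(\Omega)$.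

**Step 2: slanted segments against other triples.** We use a function that is constant on each rhombus. Let $\phi(X,Z)=|Z|+|X|/\sqrt3$, which is Lipschitz with constant $\sqrt{1+\frac13}=2/\sqrt3$. By (i)–(iii), points of $\mathcal A_i,\mathcal P_i,\mathcal B_i$ lie within $2K$ of $(0,-S_i)$, $(\sqrt3S_i\omega_i,0)$, $(0,S_i)$ respectively. So points of the segments $AP$, $PB$ lie within $2K$ of $(\lambda\sqrt3S_i\omega_i,\mp(1-\lambda)S_i)$ for some $\lambda\in[0,1]$, where $\phi=(1-\lambda)S_i+\lambda S_i=S_i$. Thus $|\phi-S_i|\le4K/\sqrt3\le3K$ on all mirrors and slanted segments of triple $i$. As $|S_i-S_j|\ge11K$ for $j\ne i$, slanted segments of triple $i$ miss all mirrors of triple $j$, and mirrors of different triples are disjoint.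

**Step 3: slanted segments against their own triple.** On $AP$ we have $Z\le K<S_i-K$, so it misses $\mathcal B_i$. On $PB$ we have $Z\ge-K>-S_i+K$, so it misses $\mathcal A_i$. The rest is Lemma 3.

**Step 4: the incoming vertical ray.** Over $x$, with $i=i(x)$, it consists of the points $(x,z)$ with $z\le F_i(x)<0$. It misses every $\mathcal P_j$, where $|X|\ge\sqrt3S_j-K>K_0$, and every $\mathcal B_j$, where $Z>0$. It meets $\mathcal A_i$ only at $A$. If it met $\mathcal A_j$ with $j\ne i$, then $x\in\mathcal D_j$ and $F_j(x)\le F_i(x)$. By (i), $-S_j-K\le-S_i+K$, so $S_j\ge S_i-2K$. Since the sizes differ by at least $11K$, $S_j>S_i$, so $j<i$. This contradicts the choice of $i$.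

**Step 5: the outgoing vertical ray.** It consists of the points $(f(x),z)$ with $z\ge G_i(f(x))>0$. It misses all $\mathcal P_j$, again because $|X|>K_0$ there, and all $\mathcal A_j$, where $Z<0$. It meets $\mathcal B_i$ only at $B$. If it met $\mathcal B_j$ with $j\ne i$, then $f(x)\in f(\mathcal D_j)$, so $x\in\mathcal D_j$ by injectivity of $f$ on $\Omega$, and $G_j\ge G_i$ at $f(x)$. By (ii), $S_j+K\ge S_i-K$, so again $S_j>S_i$ and $j<i$, a contradiction.

Hence every ray over $D_1$ meets the mirrors exactly at its three reflection points, each interior to its mirror, and $f$ is realized by $3$ reflections from $3N$ mirrors. This proves Theorem 1(b). $\square$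

## 9. Every number $k\ge3$: proof of Theorem 2

The case $k=3$ is Theorem 1. It remains to do $k=4$, to pass from $k$ to $k+2$, and to discuss $k\le2$.

**Step 1: $k=4$, the construction.** The idea is to compose $f$ with a planar reflection, realize the result with three mirrors, and undo the reflection by one vertical plane mirror put in the way of the last slanted segment. Fix a unit vector $\nu$, let $L=10K_0$, $\Pi=\{X\cdot\nu=L\}$, let $\rho$ be the reflection of $\mathbb R^2$ in the line $\{x\cdot\nu=L\}$, and $\hat\rho=\rho\times\mathrm{id}$ the reflection of $\mathbb R^3$ in $\Pi$. Carry out Sections 5–7 and the construction in Step 1 of Section 8 for $f'=\rho\circ f$ with this $\nu$, so that $\omega_i\cdot\nu\le-1/\sqrt2$, obtaining $\mathcal A_i,\mathcal P_i,\mathcal B_i'$. Here take $K\ge2L+2K_0$ and $S_*\ge10K$ large, again with gaps $11K$. Then $f'(\Omega)\subset\{|x-2L\nu|<K_0\}\subset\{|x|\le K\}$, which is all that was needed about the image.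

By (iv), $w\cdot\nu=-\frac{\sqrt3}2\,\omega_i\cdot\nu+O(\delta)\ge\frac{\sqrt3}{2\sqrt2}+O(\delta)$, so for small $\delta$ we have $w\cdot\nu\ge\frac12$ and $w_z\ge\frac13$. By (iii), $P\cdot\nu\le-\sqrt3S_i/\sqrt2+K<L$, while $B'\cdot\nu\ge2L-K_0>L$. So each segment $PB'$ crosses $\Pi$ in one point $Q$, transversally. Since $(B'-Q)\cdot\nu\le L+K_0$, we have $|QB'|\le2(L+K_0)\le K$, and $Q$ is within $3K$ of $(0,S_i)$. Let
$$\mathcal V_i=\Pi\cap\{|\cdot-(0,S_i)|<4K\},\qquad \mathcal B_i=\hat\rho(\mathcal B_i').$$
The ray goes up to $A$, then to $P$, then to $Q\in\mathcal V_i$. Reflected there, it follows $\hat\rho(QB')=QB$, where $B=\hat\rho(B')\in\mathcal B_i$. As $\hat\rho e_3=e_3$, it then leaves upward through $\rho f'(x)=f(x)$. This is $4$ reflections.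

**Step 2: $k=4$, no superfluous intersections.** We go through the parts of the path.

* *Slanted segments and other indices.* $\mathcal B_i$ lies over $f(\mathcal D_i)$ at heights within $K$ of $S_i$, so within $2K$ of $(0,S_i)$; $QB$ lies within $3K$ and $\mathcal V_i$ within $4K$ of this point; $PQ$ is part of $PB'$. So $|\phi-S_i|\le8K/\sqrt3\le5K$ on all mirrors and slanted segments of index $i$, and the gaps $11K$ suffice.
* *Vertical rays.* They lie in $|X|<K_0<L$, so they miss all $\mathcal V_j$ and $\mathcal P_j$. The rest is as in Steps 4 and 5 of Section 8, because $\mathcal B_j$ lies over $f(\mathcal D_j)$ at heights within $K$ of $S_j$.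
* *$AP$.* Here $Z\le K<S_i-4K$, so $AP$ misses $\mathcal V_i$ and $\mathcal B_i$; for $\mathcal A_i$ and $\mathcal P_i$ use Lemma 3.
* *$PQ$.* It meets $\mathcal P_i$ only at $P$ by Lemma 3, and $\mathcal V_i\subset\Pi$ only at $Q$. Since $Z\ge-K$, it misses $\mathcal A_i$. Suppose $Y\in PQ\cap\mathcal B_i$, and write $Y=B'-\lambda w$. Since $Y\cdot\nu\le K_0$, $B'\cdot\nu\ge2L-K_0$ and $w\cdot\nu\le1$, we have $\lambda\ge2L-2K_0$. So the height of $Y$ is at most that of $B'$ minus $\frac{2L-2K_0}3=6K_0$. But heights on $\mathcal B_i$ equal heights on $\mathcal B_i'$, which by (ii) vary by at most $(\sqrt3+K\delta)2K_0\le4K_0$. This is a contradiction.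
* *$QB$.* It meets $\Pi$ only at $Q$. It meets $\mathcal B_i$ only at $B$, by Lemma 3 for $QB'$ and $\mathcal B_i'$, transported by $\hat\rho$. It lies within $3K$ of $(0,S_i)$, hence at heights at least $S_i-3K\ge7K$, so it misses $\mathcal P_i$ and $\mathcal A_i$.

**Step 3: from $k$ to $k+2$.** We add a periscope of two parallel plane mirrors, which realizes a translation. Let $\tau=L'\omega'$ with $|\omega'|=1$, $L'>2K_0$. Realize $x\mapsto f(x)-\tau$ by $k$ reflections with bounded mirrors, and hence bounded slanted segments. For $h$ so large that what follows lies above all of these, add the flat mirrors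
$$\{(x,h+\omega'\cdot x):|x+\tau|<K_0\},\qquad\{(x,h+\omega'\cdot(x-\tau)):|x|<K_0\}.$$
By (1), $v(\omega')=(\omega',0)$. So the upward ray over $f(x)-\tau$ is turned into the horizontal direction $\omega'$ at height $h+\omega'\cdot(f(x)-\tau)$. After the distance $L'$ it is over $f(x)$, exactly at the height of the second mirror, which turns it upward. The two base discs are disjoint, so the vertical parts meet no wrong new mirror. Both planes have slope $1$ along $\omega'$, so the horizontal segment meets each only once. There are no further intersections: the part between the $k$-th reflection and the first new mirror lies on the old outgoing ray, which misses the old mirrors, and what comes after lies above the old mirrors. The new collection is again bounded. Starting from $k=3$ and $k=4$, whose mirrors are bounded, we get all $k\ge3$.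

**Step 4: $k\le2$.** With no reflections every ray goes straight on, so $k=0$ occurs if and only if $f=\mathrm{id}$. One transversal reflection changes the direction, so $k=1$ never occurs. For $k=2$, symmetry of $Df$ is Theorem 1(a). Suppose $k=2$ and $f(x)=x$. Then both reflection points $A$ and $P$ lie on the vertical line over $x$. The first reflection changes the direction, so the reflected direction is $-e_3$ and $P$ lies below $A$. The outgoing upward ray from $P$ then meets the mirror again at $A$, which is a superfluous intersection. So a map realized by $2$ reflections has no fixed points. Finally, if $Df$ is not symmetric somewhere, then $f\neq\mathrm{id}$ and $k\le2$ is impossible, while all $k\ge3$ are possible. $\square$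

Theorem 2 does not claim that symmetric $Df$ without fixed points suffices for $k=2$ globally; this is not needed for the question.
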